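# The Specht line and the invariant Hilbert schemes $\mathcal H_{M^\lambda}$

## 1. A line in every quotient $P/I\cong M^\lambda$

Let $P=\mathbb C[x_1,\dots,x_n]$ with $S_n$ acting by $w\,x_i=x_{w(i)}$. Fix a partition $\lambda=(\lambda_1\ge\dots\ge\lambda_m\ge1)$ of $n$, and let $\lambda'$ be the conjugate partition: $\lambda'_j$ is the number of parts of $\lambda$ that are at least $j$. Put $l=\lambda_1$, so that $\lambda'_1\ge\dots\ge\lambda'_l\ge1$ are the column lengths of the Young diagram of $\lambda$, and set $\lambda'_j=0$ for $j>l$.

Cut the index set into columns, $\{1,\dots,n\}=C_1\sqcup\dots\sqcup C_l$ with $|C_j|=\lambda'_j$, and put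
$$G=S_{C_1}\times\dots\times S_{C_l}\subseteq S_n,\qquad \Delta(E)=\prod_{a<b\text{ in }E}(x_a-x_b),\qquad \Delta=\Delta(C_1)\cdots\Delta(C_l),\qquad d=\deg\Delta .$$
Here $E$ is a finite ordered set of indices; changing the order changes $\Delta(E)$ at most by a sign, and $\Delta(E)=1$ if $|E|\le1$. The polynomial $\Delta$ is a *Specht polynomial* of shape $\lambda$. It satisfies $w\Delta=\operatorname{sgn}(w)\Delta$ for $w\in G$.

Everything in this lecture turns on the following phenomenon. Let $M^\lambda=\mathrm{Ind}_{S_{\lambda_1}\times\dots\times S_{\lambda_m}}^{S_n}\mathbf 1$ be the permutation module of $\lambda$, and let $I\subseteq P$ be any $S_n$-stable ideal with $P/I\cong M^\lambda$. Then the part of $P/I$ on which $G$ acts by the sign is *one line*, and it is spanned by the class of $\Delta$. The ring $R=P^G$ maps this line to itself, so it acts on it through a character $\chi:R\to\mathbb C$. We shall see that $\chi$ determines $I$, and we shall see exactly which $\chi$ occur.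

To check that the line is a line we count. Realize $M^\lambda$ on words: let $S_n$ permute the words $\omega:\{1,\dots,n\}\to\{1,\dots,m\}$ in which the letter $i$ occurs exactly $\lambda_i$ times. This action is transitive and the stabilizer of a word is conjugate to $S_{\lambda_1}\times\dots\times S_{\lambda_m}$, so the permutation module on words is $M^\lambda$. Its dimension is $N=n!/\prod_i\lambda_i!$.

**Lemma 1.** Let $\{1,\dots,n\}=E_1\sqcup\dots\sqcup E_s$ with $|E_j|=c_j\ge0$, and let $H=\prod_jS_{E_j}$. The multiplicity of $\operatorname{sgn}$ in $M^\lambda|_H$ is the number of tuples $(A_1,\dots,A_s)$ of subsets of $\{1,\dots,m\}$ with $|A_j|=c_j$ such that each $i$ lies in exactly $\lambda_i$ of the $A_j$. Consequently: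

(a) if $c_1+\dots+c_j>\lambda'_1+\dots+\lambda'_j$ for some $j$, the multiplicity is $0$;

(b) if $s=l$ and $c_j=\lambda'_j$ for all $j$, the multiplicity is $1$, and the only tuple is $A_j=\{i:\lambda_i\ge j\}$.

**Proof.** The restriction $M^\lambda|_H$ is the direct sum, over the $H$-orbits of words, of the modules $\mathrm{Ind}_{\mathrm{Stab}}^H\mathbf 1$. By Frobenius reciprocity such a summand contains $\operatorname{sgn}$ once if $\operatorname{sgn}$ is trivial on the stabilizer, and not at all otherwise. The stabilizer of $\omega$ in $H$ is the product of the symmetric groups on the sets $E_j\cap\omega^{-1}(i)$. So $\operatorname{sgn}$ is trivial on it exactly when all these sets have at most one element, that is, when $\omega$ has distinct letters on each $E_j$. The orbit of such a word consists of all words with the same letter sets $A_j=\omega(E_j)$, and it is determined by them. This gives the count.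

(a) For every tuple, $|A_1|+\dots+|A_j|=\sum_i\#\{k\le j:i\in A_k\}\le\sum_i\min(\lambda_i,j)=\lambda'_1+\dots+\lambda'_j$.

(b) Since $|A_1|=\lambda_1'=m$, we have $A_1=\{1,\dots,m\}$. Now each letter $i$ must lie in exactly $\lambda_i-1$ of $A_2,\dots,A_l$. So $A_2\subseteq\{i:\lambda_i\ge2\}$, and the right-hand side has $\lambda'_2=|A_2|$ elements; hence equality. Continue by induction on $j$. $\square$

We also need to know what $G$-antiinvariants of polynomials look like. It costs nothing to allow coefficients in a commutative $\mathbb C$-algebra $B$. Write $P_B=P\otimes B$ and $R_B=R\otimes B$.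

**Lemma 2.** The elements $h\in P_B$ with $wh=\operatorname{sgn}(w)h$ for all $w\in G$ are exactly those of $\Delta\cdot R_B$, and $h=\Delta g$ determines $g$.

**Proof.** Choose a $\mathbb C$-basis of $B$; since $G$ acts only on the factor $P$, everything reduces to $B=\mathbb C$. Let $a,b$ lie in one column. Modulo $x_a-x_b$ the transposition $(a\,b)$ acts trivially, so $h\equiv-h$ and $x_a-x_b$ divides $h$. These linear forms are pairwise non-associate primes of $P$, so $\Delta\mid h$, and the quotient is $G$-invariant. Conversely $\Delta g$ with $g\in R$ is antiinvariant. Uniqueness holds because $P$ is a domain. $\square$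

Now take $I$ with $P/I\cong M^\lambda$. By Lemma 1(b) the sign part $L$ of $P/I$ under $G$ is a line. Taking sign parts is exact in characteristic $0$, so by Lemma 2, $L$ is the image of $\Delta R$. As $R$ acts on the line $L$ by scalars $\chi(g)$, we get $L=R\overline\Delta=\mathbb C\overline\Delta$; hence $\overline\Delta\ne0$ and $g\overline\Delta=\chi(g)\overline\Delta$ for $g\in R$.

A character of $R$ is easy to write down. Put
$$F_j(t)=\prod_{i\in C_j}(t-x_i)\in R[t].$$
By the fundamental theorem on symmetric polynomials, applied to each column, $R$ is the polynomial ring on the non-leading coefficients of $F_1,\dots,F_l$. So a $\mathbb C$-algebra map $\chi:R\to B$ is the same thing as a tuple of monic polynomials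
$$f_j=\chi(F_j)\in B[t],\qquad \deg f_j=\lambda'_j,\qquad 1\le j\le l. \tag{1}$$

**Example.** Let $\lambda=(2,1)$, $C_1=\{1,2\}$, $C_2=\{3\}$. Then $\Delta=x_1-x_2$ and $R=\mathbb C[x_1+x_2,x_1x_2,x_3]$. Let $I$ be the vanishing ideal of the orbit $\{(b,b,a),(b,a,b),(a,b,b)\}$ with $a\ne b$. On this orbit $\Delta$ is non-zero only at $(b,a,b)$ and $(a,b,b)$. At both points $x_3=b$, $x_1+x_2=a+b$ and $x_1x_2=ab$. So $f_1=(t-a)(t-b)$ and $f_2=t-b$. The roots of $f_j$ are the values that occur at least $j$ times, and $f_2$ divides $f_1$.

## 2. Families of ideals and chains of divisors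

The line is a tool for the following problem. For a finite-dimensional representation $\rho$ of $S_n$, consider all $S_n$-stable ideals $I\subseteq P$ with $P/I\cong\rho$. They are the closed points of a scheme.

**Definition (invariant Hilbert scheme).** $\mathcal H_\rho=\mathrm{Hilb}^{S_n}_\rho(\mathbb C^n)$, in the sense of Alexeev and Brion, represents the functor that sends $\operatorname{Spec} B$ to the set $\mathcal H_\rho(B)$ of $S_n$-stable ideals $I\subseteq P_B$ such that $A=P_B/I$ is, locally on $\operatorname{Spec}B$, isomorphic to $\rho\otimes B$ as an $S_n$-equivariant $B$-module. (Then $\operatorname{Spec}A$ is finite and flat over $\operatorname{Spec}B$.) A map $B\to B'$ sends $I$ to the kernel of $P_{B'}\to A\otimes_BB'$. It is enough to know the functor on affine schemes.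

For $\rho=M^\lambda$ the most visible points are orbits. If $O\subset\mathbb C^n$ is the orbit of a point with $m$ distinct coordinates of multiplicities $\lambda_1,\dots,\lambda_m$, then $P/I(O)$ is the space of functions on $O$, which is $M^\lambda$. Such orbits move in an $m$-dimensional family. When the values collide, the limits are non-reduced, and the question is whether the whole moduli space is still as simple as possible:

*Is $\mathcal H_{M^\lambda}\cong\mathbb C^m$ as schemes?*

The question is taken from Sebastian Debus, Andreas Kretschmer, "Symmetric Ideals and Invariant Hilbert Schemes", arXiv:2404.15240 (2024). It may be taken as known that $\mathcal H_{M^\lambda}$ is connected of dimension $m$; the proof below does not use this.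

The answer is yes. The target is suggested by the example above. Let $m_j=\lambda'_j-\lambda'_{j+1}$ be the number of parts of $\lambda$ equal to $j$, so that $\sum_jm_j=\lambda'_1=m$.

**Definition (chains).** Let $X\subseteq\operatorname{Spec}R$ be the subfunctor of those $\chi:R\to B$ whose polynomials (1) satisfy $f_{j+1}\mid f_j$ in $B[t]$ for $1\le j<l$.

Put $f_{l+1}=1$. A monic polynomial is a non-zero-divisor in $B[t]$, so for a chain the quotient $q_j=f_j/f_{j+1}$ is unique; it is monic of degree $m_j$, and
$$f_j=q_jq_{j+1}\cdots q_l. \tag{2}$$
Conversely, arbitrary monic $q_j\in B[t]$ with $\deg q_j=m_j$ define a chain by (2). The coefficients of the $q_j$ are therefore coordinates on $X$, and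
$$X\cong\prod_{j=1}^l\mathbb A^{m_j}=\mathbb C^m .$$

**Theorem 3.** For every $\lambda\vdash n$ with $m$ non-zero parts there is an isomorphism of schemes $\pi:\mathcal H_{M^\lambda}\to X\cong\mathbb C^m$. It sends a family $I\subseteq P_B$ to the unique $\chi:R\to B$ with $g\Delta\equiv\chi(g)\Delta\pmod I$ for all $g\in R$.

## 3. The shapes $(n)$, $(1^n)$ and $(2,1)$ by hand

*The shape $(n)$.* Here $M^\lambda=\mathbf 1$, so $P/I=\mathbb C$ and each $x_i$ acts by a scalar. By symmetry all the scalars agree: $I=(x_1-b,\dots,x_n-b)$. So the closed points form $\mathbb C^1$. In the language above, all columns have one element, $G$ is trivial, $\Delta=1$, $R=P$, and $f_j=t-\chi(x_j)$ when $C_j=\{j\}$; the divisibilities $f_{j+1}\mid f_j$ say that the $\chi(x_j)$ coincide.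

*The shape $(1^n)$.* Here $M^\lambda$ is the regular representation, which contains $\mathbf 1$ once. So each elementary symmetric polynomial $e_i$ is congruent to a scalar $c_i$ modulo $I$, and $I\supseteq(e_1-c_1,\dots,e_n-c_n)$. Classically, $P\cong P^{S_n}\otimes\mathbb C[S_n]$ as an $S_n$-equivariant $P^{S_n}$-module. So the ideal on the right has colength $n!$ with regular quotient. Hence $I$ equals it, and the closed points form $\mathbb C^n$. There is one column, $G=S_n$, $R=P^{S_n}$, and there are no divisibilities.

*The shape $(2,1)$.* Now $M^\lambda=\mathbf 1\oplus W$ with $W$ irreducible of dimension $2$. Let $P/I\cong M^\lambda$. The invariant $x_1+x_2+x_3$ is congruent to a scalar $3c$; put $y_i=x_i-c$, so $y_1+y_2+y_3=0$ in $P/I$. If all $y_i$ were zero, $P/I$ would be $\mathbb C$. So the $y_i$ span a non-zero quotient of $W$, hence a copy of $W$, and $1,y_1,y_2$ is a basis of $P/I$. The Specht line is spanned by $\overline\Delta=y_1-y_2$. Let $\beta$ be the scalar by which $y_3$ acts on it: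
$$y_3(y_1-y_2)=\beta(y_1-y_2).$$
Since $y_1+y_2=-y_3$, this says $y_1^2-y_2^2=-\beta(y_1-y_2)$, so $y_1^2+\beta y_1=y_2^2+\beta y_2$. By symmetry $y_i^2+\beta y_i$ is the same element for all $i$; it is invariant, hence a scalar $\tau$. From $2y_1y_2=y_3^2-y_1^2-y_2^2=-\tau-2\beta y_3$ we get $y_1y_2=-\tfrac\tau2-\beta y_3$, and likewise for the other pairs. Compute $y_1^2y_2$ in two ways:
$$(\tau-\beta y_1)y_2=\tfrac{\beta\tau}2-\beta^2y_1+(\tau-\beta^2)y_2,\qquad y_1\bigl(-\tfrac\tau2-\beta y_3\bigr)=\tfrac{\beta\tau}2-\tfrac\tau2y_1+\beta^2y_2 .$$
These agree exactly when $\tau=2\beta^2$. So the multiplication is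
$$y_i^2=2\beta^2-\beta y_i,\qquad y_iy_j=-\beta^2-\beta y_k\quad(\{i,j,k\}=\{1,2,3\}). \tag{3}$$

Conversely, let $c,\beta$ be elements of any $\mathbb C$-algebra $B$, and use (3) for the products of $y_1,y_2$ on the free module with basis $1,y_1,y_2$, with $y_3:=-y_1-y_2$. The formulas for $y_3$ follow: for instance $y_3^2=y_1^2+y_2^2+2y_1y_2=2\beta^2+\beta(y_1+y_2)=2\beta^2-\beta y_3$, and $y_1y_3=-y_1^2-y_1y_2=-\beta^2+\beta(y_1+y_3)=-\beta^2-\beta y_2$. So the table is $S_3$-symmetric. By commutativity, associativity on the basis only requires $(y_1y_1)y_2=y_1(y_1y_2)$ and the same with $1,2$ exchanged, and that is the computation just made. As a module the algebra is $(\mathbf 1\oplus W)\otimes B$, and it is generated by the $x_i=y_i+c$. Hence the closed points form a plane $\mathbb C^2$ with coordinates $(c,\beta)$, and (3) defines a family over every $B$.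

For later use, in the case $c=0$ the ring $R$ acts on $y_1-y_2$ by $x_3\mapsto\beta$, $x_1+x_2\mapsto-\beta$ and $x_1x_2\mapsto-\beta^2-\beta\cdot\beta=-2\beta^2$. So $f_2=t-\beta$ and $f_1=t^2+\beta t-2\beta^2=(t-\beta)(t+2\beta)$, and $f_2\mid f_1$ also at $\beta=0$.

## 4. The trivial line: a cusp and two ideals with one support

For the shapes $(n)$ and $(1^n)$ there is a uniform argument that one would try on every shape. The module $M^\lambda$ contains $\mathbf 1$ exactly once, so $P^{S_n}$ acts on the trivial line $\mathbb C\cdot1\subseteq P/I$ by scalars. Sending $I$ to these scalars is the Hilbert–Chow map $\mathcal H_{M^\lambda}\to\mathbb C^n/S_n$. It records the monic polynomial that $\prod_i(t-x_i)$ becomes, that is, the support of the subscheme with multiplicities. One hopes that these numbers are coordinates. They are not, for two reasons.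

*A tangent vector is lost.* Take $\lambda=(2,1)$ and $c=0$. By (3), the second elementary symmetric polynomial of the $y_i$ is $-3\beta^2-\beta(y_1+y_2+y_3)=-3\beta^2$. The third is $(-\beta^2-\beta y_3)y_3=-\beta^2y_3-2\beta^3+\beta^2y_3=-2\beta^3$. So the recorded polynomial is
$$t^3-3\beta^2t+2\beta^3=(t-\beta)^2(t+2\beta).$$
The line with coordinate $\beta$ is mapped onto a cusp. Over $B=\mathbb C[\epsilon]/(\epsilon^2)$ the families with $\beta=\epsilon$ and $\beta=0$ both give $t^3$, although they differ: $y_1^2=-\epsilon y_1\neq0$ in the first, and $y_1^2=0$ in the second.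

*Points are lost.* Take $\lambda=(3,2,1)$. Let $Z_0=\operatorname{Spec}\mathbb C[x_1,x_2,x_3]/(x_1+x_2+x_3,\ x_ix_j\ (1\le i,j\le3))$, which is (3) with $c=\beta=0$; its coordinate ring is $M^{(2,1)}$. In $\mathbb C^6$ let $Z$ be the union, over the $20$ three-element sets $K$ of indices, of the schemes "all coordinates in $K$ equal to $1$, the remaining three in $Z_0$". Let $Z'$ be the union of the schemes "all coordinates in $K$ equal to $0$, the remaining three in $(1,1,1)+Z_0$". Both unions are disjoint. Both coordinate rings are $\mathrm{Ind}_{S_3\times S_3}^{S_6}(\mathbf 1\otimes M^{(2,1)})\cong M^{(3,2,1)}$. For both, the recorded polynomial is $t^3(t-1)^3$. But at the point $(1,1,1,0,0,0)$ the function $x_1-1$ is zero on $Z$ and not on $Z'$.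

So the ring $P^{S_n}$ is too small. What the argument used was one isotypic line and the ring of invariants acting on it. The Specht line keeps this mechanism and replaces $P^{S_n}$ by the larger ring $R=P^G$. For $(2,1)$ the character $\chi$ contains $\chi(x_3)=c+\beta$ itself, and not only $\beta^2$ and $\beta^3$.

## 5. The character of a family and the divisibilities $f_{j+1}\mid f_j$

From now on $I\in\mathcal H_{M^\lambda}(B)$ and $A=P_B/I$.

**Proposition 4.** The class $\overline\Delta$ is a $B$-basis of the sign part of $A$ under $G$. There is a unique $\mathbb C$-algebra map $\chi:R\to B$ with $g\overline\Delta=\chi(g)\overline\Delta$ for all $g\in R$, and it is functorial in $B$.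

**Proof.** *This repeats Section 1 with coefficients in $B$.* Let $L=eA$ with $e=|G|^{-1}\sum_{w\in G}\operatorname{sgn}(w)w$. Locally on $\operatorname{Spec}B$ we have $A\cong M^\lambda\otimes B$, so $L\cong eM^\lambda\otimes B$ is free of rank $1$ by Lemma 1(b). Thus $L$ is an invertible $B$-module. Since $P_B\to A$ is surjective and equivariant, $L=eA$ is the image of $eP_B=\Delta R_B$ (Lemma 2). Multiplication by $g\in R$ is $B$-linear and preserves $L$, which gives an algebra map $\chi:R\to\operatorname{End}_B(L)=B$. Therefore $L=R_B\overline\Delta=B\overline\Delta$. An element of $B$ that kills $\overline\Delta$ kills $L$, hence is $0$, because an invertible module is faithful. So $\overline\Delta$ is a basis and $\chi$ is unique. If $\phi:B\to B'$ is a ring map, the relations $g\overline\Delta=\chi(g)\overline\Delta$ persist in $A\otimes_BB'$, so the character of the base change is $\phi\circ\chi$. $\square$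

We extend $\chi$ to a $B$-linear ring map $R_B\to B$, again called $\chi$; then $g\overline\Delta=\chi(g)\overline\Delta$ for $g\in R_B$.

**Proposition 5.** The polynomials $f_j=\chi(F_j)$ satisfy $f_{j+1}\mid f_j$ for $1\le j<l$. Hence $I\mapsto\chi$ is a morphism $\pi:\mathcal H_{M^\lambda}\to X$.

The mechanism is already visible for $(2,1)$. There $F_1(x_3)\Delta=(x_3-x_1)(x_3-x_2)(x_1-x_2)=\pm\Delta(\{1,2,3\})$ is antisymmetric under all of $S_3$. But $M^{(2,1)}$ does not contain the sign, so this product is $0$ in $A$. Reading it on the Specht line gives $f_1(\chi(x_3))=0$, that is, $f_2\mid f_1$. In general one box is moved from column $j+1$ to column $j$, and Lemma 1(a) says that this is too much antisymmetry for $M^\lambda$.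

**Proof.** Fix $j$, write $C=C_j$, $C'=C_{j+1}$ with the order $y_1,\dots,y_q$ (so $q=\lambda'_{j+1}\ge1$), and $\Theta=\prod_{i\ne j,j+1}\Delta(C_i)$.

**Step 1: elements of $I$.** *The purpose is to produce relations from Lemma 1(a).* Since $F_j(x_{y_1})=\prod_{i\in C}(x_{y_1}-x_i)$,
$$F_j(x_{y_1})\,\Delta(C)\,\Delta(C'\setminus y_1)\,\Theta=\pm\Delta(C\cup y_1)\,\Delta(C'\setminus y_1)\,\Theta .$$
The right-hand side is antisymmetric for the Young subgroup with blocks $C\cup y_1$, $C'\setminus y_1$ and the other $C_i$. The block sizes are $(\lambda'_1,\dots,\lambda'_{j-1},\lambda'_j+1,\lambda'_{j+1}-1,\lambda'_{j+2},\dots)$. The first $j$ of them add up to more than $\lambda'_1+\dots+\lambda'_j$, so by Lemma 1(a) the sign part of $A$ for this subgroup is $0$, and the product lies in $I$. Multiply by $x_{y_1}^k$: with $h(t)=t^kF_j(t)\in R[t]$ for any $k\ge0$,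
$$h(x_{y_1})\,\Delta(C)\,\Delta(C'\setminus y_1)\,\Theta\in I. \tag{4}$$

**Step 2: back to the Specht line.** *The element (4) is not $G$-antiinvariant; we antisymmetrize it over $C'$ so that $\chi$ can read it.* Apply $\sum_{w\in S_{C'}}\operatorname{sgn}(w)\,w$ to (4). The factors $\Delta(C)$ and $\Theta$ and the coefficients of $h$ are fixed by $S_{C'}$, so the result is $\Delta(C)\,\Theta\,Q$ with $Q=\sum_w\operatorname{sgn}(w)\,w\bigl(h(x_{y_1})\Delta(C'\setminus y_1)\bigr)$. I claim
$$Q=(q-1)!\,\det\bigl(h(x_{y_i}),\,x_{y_i}^{q-2},\dots,x_{y_i},1\bigr)_{i=1,\dots,q}. \tag{5}$$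
Let $w_i$ map $y_1,y_2,\dots,y_q$ to $y_i,y_1,\dots,y_{i-1},y_{i+1},\dots,y_q$. It has sign $(-1)^{i-1}$, and $w_i\Delta(C'\setminus y_1)=\Delta(C'\setminus y_i)$ with the induced order. Every $w$ with $w(y_1)=y_i$ is $w_iv$ with $v$ fixing $y_1$. As $v$ multiplies $\Delta(C'\setminus y_1)$ by $\operatorname{sgn}(v)$ and fixes $h(x_{y_1})$, all $(q-1)!$ such $w$ contribute $(-1)^{i-1}h(x_{y_i})\Delta(C'\setminus y_i)$. Summing over $i$ gives $(q-1)!$ times the expansion of the determinant along its first column, because the complementary minors are the Vandermonde determinants $\Delta(C'\setminus y_i)$. This proves (5).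

Now divide by the monic polynomial $F_{j+1}$ in $R[t]$: $h=(\cdots)F_{j+1}+r$ with $r=\sum_{s<q}r_st^s$, $r_s\in R$. Since $F_{j+1}(x_{y_i})=0$, we have $h(x_{y_i})=r(x_{y_i})$. In the determinant the terms $r_st^s$ with $s\le q-2$ are combinations of the other columns. So it equals $r_{q-1}\det(x_{y_i}^{q-1},\dots,1)=r_{q-1}\Delta(C')$. Altogether $(q-1)!\,r_{q-1}\Delta\in I$ up to sign, so $\chi(r_{q-1})\overline\Delta=0$, and $\chi(r_{q-1})=0$ because $\overline\Delta$ is a basis.

**Step 3: from one coefficient to divisibility.** *We know one coefficient of the remainder for every $k$; this suffices.* By uniqueness of division by a monic polynomial, $\chi(r)$ is the remainder of $t^kf_j$ modulo $f_{j+1}$. So for every $k\ge0$ the coefficient of $t^{q-1}$ in that remainder is $0$. Let $\rho$ be the remainder of $f_j$ modulo $f_{j+1}$, and suppose $\rho\ne0$, with leading term $\rho_et^e$, $e\le q-1$. Then $t^{q-1-e}\rho$ has degree $q-1<q=\deg f_{j+1}$, so it is the remainder of $t^{q-1-e}f_j$. Its coefficient of $t^{q-1}$ is $\rho_e$, so $\rho_e=0$, a contradiction. Hence $\rho=0$. $\square$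

## 6. Derivatives of Specht polynomials

We must now recover $I$ from $\chi$. For $h\in P_B$ put $\varepsilon(h)=\sum_{w\in G}\operatorname{sgn}(w)\,wh$. This is antiinvariant, so by Lemma 2
$$\varepsilon(h)=\Delta\cdot D(h)\quad\text{with a unique }D(h)\in R_B .$$
The map $D$ is $B$-linear and compatible with change of $B$. On $P$ it is homogeneous of degree $-d$; in particular it vanishes in degrees below $d$. If $h\in I$, then $\Delta D(h)=\varepsilon(h)\in I$, so $\chi(D(h))=0$. Since $I$ is a stable ideal, every $f\in I$ satisfies
$$\chi D(w(fg))=0\qquad\text{for all }w\in S_n,\ g\in P_B. \tag{6}$$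
So $\chi$ provides many linear conditions on $I$. The ideal has corank $N$, so it is determined by (6) if $N$ of these conditions are independent, for *every* character $\chi$, over every $B$.

Look at the most degenerate character over $\mathbb C$, $\chi(g)=g(0)$. It will turn out that there the functionals in (6) are pairings with derivatives of Specht polynomials. So we count those first.

For a partition $\nu\vdash k$ and a bijective filling $T$ of its diagram by $1,\dots,k$, let $\Delta_T=\prod_C\Delta(C)$ over the columns $C$ of $T$. Let $V_\nu\subseteq\mathbb C[x_1,\dots,x_k]$ be the span of all partial derivatives, of all orders $\ge0$, of all $\Delta_T$.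

**Example.** For $\nu=(2,1)$ the $\Delta_T$ are the $\pm(x_a-x_b)$ and $V_\nu$ is spanned by $1,\ x_1-x_2,\ x_2-x_3$. Its dimension is $3=3!/(2!\,1!)$.

**Lemma 6.** $\dim V_\lambda\ge N=n!/\prod_i\lambda_i!$.

**Proof.** Induction on $n$; for $n=0$ the space is $\mathbb C$ and $N=1$.

**Step 1: slicing by powers of $x_n$.** *This reduces to $n-1$ variables.* Let $V^{(k)}\subseteq\mathbb C[x_1,\dots,x_{n-1}]$ be the space of coefficients of $x_n^k$ of those elements of $V_\lambda$ that have $x_n$-degree at most $k$. Filtering $V_\lambda$ by $x_n$-degree gives $\dim V_\lambda=\sum_k\dim V^{(k)}$. As $V_\lambda$ is closed under $\partial_1,\dots,\partial_{n-1}$, so is $V^{(k)}$.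

**Step 2: each row of $\lambda$ fills one slice.** *We show that $V^{(i-1)}\supseteq V_{\lambda^-}$, for $1\le i\le m$, where $\lambda^-$ has the parts of $\lambda$ with $\lambda_i$ lowered by $1$, up to order.* Let $r\ge i$ be maximal with $\lambda_r=\lambda_i$. The box at the end of row $r$ is a corner; remove it to get $\lambda^-$. Since rows $i,\dots,r$ have equal length, the parts are as stated. Given a filling $T'$ of $\lambda^-$ by $1,\dots,n-1$, put $n$ in the corner to get a filling $T$ of $\lambda$. By maximality of $r$, the column of $n$ has exactly $r$ boxes, so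
$$\Delta_T=\pm x_n^{r-1}\Delta_{T'}+(\text{terms of lower degree in }x_n).$$
Hence $\partial_n^{\,r-i}\Delta_T\in V_\lambda$ has $x_n$-degree $i-1$ and leading coefficient $\pm\frac{(r-1)!}{(i-1)!}\Delta_{T'}$. So $V^{(i-1)}$ contains all $\Delta_{T'}$. Being closed under derivatives, it contains $V_{\lambda^-}$.

**Step 3: adding up.** By induction $\dim V^{(i-1)}\ge(n-1)!\,\lambda_i/\prod_k\lambda_k!$. Sum over $i=1,\dots,m$ and use $\sum_i\lambda_i=n$ to get $\dim V_\lambda\ge n!/\prod_k\lambda_k!=N$. $\square$

## 7. A determinant that is a non-zero constant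

Lemma 6 concerns the character at the origin. Homogeneity carries it to all characters at once: a homogeneous element of $R$ that does not vanish at $0$ is a non-zero constant, so no character can kill it.

**Lemma 7.** There are monomials $u_1,\dots,u_N,g_1,\dots,g_N\in P$ and $w_1,\dots,w_N\in S_n$ such that $\det\bigl(D(w_j(u_ig_j))\bigr)_{i,j}\in R$ is a non-zero constant.

**Proof.** **Step 1: a pairing.** *We need a form for which multiplication is adjoint to differentiation.* Put $\langle u,v\rangle=(u(\partial)v)(0)$ for $u,v\in P$. Distinct monomials are orthogonal and $\langle x^a,x^a\rangle=\prod a_i!$. So the form is symmetric, non-degenerate and $S_n$-invariant, and different degrees are orthogonal. From the definition,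
$$\langle fg,v\rangle=\langle f,\,g(\partial)v\rangle. \tag{7}$$
Also $\langle\Delta,\Delta\rangle>0$, because $\Delta\ne0$ has real coefficients.

**Step 2: $D$ at the origin.** *We identify the functional $h\mapsto D(h)(0)$.* Let $\kappa=\langle\Delta,\Delta\rangle/|G|$. The claim is
$$D(h)(0)=\kappa^{-1}\langle h,\Delta\rangle\qquad(h\in P). \tag{8}$$
If $h$ is homogeneous of degree $\ne d$, both sides vanish, since $D(h)$ is homogeneous of degree $\deg h-d\ne0$ or zero. If $\deg h=d$, then $D(h)=c$ is a constant. By invariance of the form, $\langle wh,\Delta\rangle=\langle h,w^{-1}\Delta\rangle=\operatorname{sgn}(w)\langle h,\Delta\rangle$ for $w\in G$. So $|G|\langle h,\Delta\rangle=\langle\varepsilon(h),\Delta\rangle=c\langle\Delta,\Delta\rangle$, which is (8).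

By (8), invariance and (7), for $w\in S_n$ and $f,g\in P$,
$$D(w(fg))(0)=\kappa^{-1}\langle f,\;g(\partial)\,w^{-1}\Delta\rangle. \tag{9}$$

**Step 3: choosing the data.** *We make the determinant non-zero at the origin.* As $w$ runs over $S_n$, the $w^{-1}\Delta$ run, up to sign, over all $\Delta_T$ of shape $\lambda$. So as $g$ runs over the monomials as well, the polynomials $g(\partial)w^{-1}\Delta$ span $V_\lambda$. By Lemma 6 we can choose pairs $(g_j,w_j)$, $1\le j\le N$, for which they are linearly independent. By non-degeneracy, the functionals $f\mapsto D(w_j(fg_j))(0)$ are linearly independent, so together they map $P$ onto $\mathbb C^N$. Monomials span $P$, so there are $N$ monomials $u_i$ whose images form a basis of $\mathbb C^N$. For them the determinant does not vanish at $0$.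

**Step 4: homogeneity.** *We pass from the origin to everywhere.* The $(i,j)$ entry is homogeneous of degree $\deg u_i+\deg g_j-d$, and zero if this is negative. Hence every term of the Leibniz expansion, and so the determinant, is homogeneous of degree $\sum_i\deg u_i+\sum_j\deg g_j-Nd$. A homogeneous element of $R$ that is non-zero at $0$ has degree $0$, and is a non-zero constant. $\square$

**Example.** For $\lambda=(2,1)$, with $C_1=\{1,2\}$ and $C_2=\{3\}$, we have $D(h)=(h-(1\,2)h)/(x_1-x_2)$. Take $u=(1,x_1,x_2)$ and $(w_j,g_j)=(\mathrm{id},1),\ ((2\,3),1),\ (\mathrm{id},x_1)$. The matrix, with rows indexed by $i$, is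
$$\begin{pmatrix}0&0&1\\ 1&1&x_1+x_2\\ -1&0&0\end{pmatrix},$$
with determinant $1$, although one entry is not constant.

Fix $u_i,g_j,w_j$ as in Lemma 7. For any $\chi:R\to B$ define the $B$-linear map
$$\Psi_\chi:P_B\to B^N,\qquad\Psi_\chi(f)=\bigl(\chi D(w_j(fg_j))\bigr)_{j=1,\dots,N}. \tag{10}$$
By Lemma 7 the vectors $\Psi_\chi(u_1),\dots,\Psi_\chi(u_N)$ form a basis of $B^N$, for every $B$ and every $\chi$.

## 8. The ideal is the kernel of $\Psi_\chi$

**Proposition 8.** Let $I\in\mathcal H_{M^\lambda}(B)$ have character $\chi$. Then $I=\ker\Psi_\chi$, and $u_1,\dots,u_N$ is a $B$-basis of $A=P_B/I$. In particular $\mathcal H_{M^\lambda}(B)\to X(B)$ is injective for every $B$.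

**Proof.** *We compare $A$ with $B^N$, both of rank $N$.* By (6), $\Psi_\chi(I)=0$, so $\Psi_\chi$ induces $\overline\Psi:A\to B^N$. It is surjective, since the $\overline\Psi(u_i)$ form a basis of $B^N$. So $A\cong B^N\oplus\ker\overline\Psi$. As $A$ is finitely generated projective of rank $N$, the summand $\ker\overline\Psi$ is finitely generated projective of rank $0$, that is, zero. So $\overline\Psi$ is an isomorphism, $I=\ker\Psi_\chi$ depends only on $\chi$, and the $u_i$ form a basis of $A$. $\square$

## 9. The universal ideal over $X$

It remains to show that every $B$-point of $X$, for $B$ possibly non-reduced, comes from a family. By base change, one family over $X$ itself is enough. Let $S=\mathcal O(X)$, a polynomial ring in $m$ variables over $\mathbb C$, and let $\chi:R\to S$ be the universal point of $X$. Condition (6) suggests the ideal: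
$$J=\{f\in P_S:\ \chi D(w(fg))=0\ \text{ for all }w\in S_n,\ g\in P_S\}.$$
If $f\in J$ and $h\in P_S$, then $w((fh)g)=w(f(hg))$, so $fh\in J$. If $v\in S_n$, then $w((vf)g)=wv\bigl(f\cdot v^{-1}g\bigr)$, so $vf\in J$. Thus $J$ is an $S_n$-stable ideal.

**Proposition 9.** $P_S/J$ is free over $S$ with basis $u_1,\dots,u_N$. Moreover $J\in\mathcal H_{M^\lambda}(S)$, and $\pi(J)=\chi$.

**Proof.** Let $U\subseteq X$ be the set of closed points $p=(q_j)$ for which $f_1=q_1\cdots q_l$ has distinct roots. It is the non-vanishing locus of a discriminant that is not identically zero, so it is open and dense. Write $\chi_p:R\to\mathbb C$ for the character at $p$, and $h_p\in P$ for the specialization of $h\in P_S$. Then $\chi D(h)\in S$ has value $\chi_pD(h_p)$ at $p$.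

**Step 1: the points of $U$.** *There the ideals are known, and we compute their characters.* For $p\in U$ let $O_p\subset\mathbb C^n$ be the set of all points in which each root of $q_j$ occurs exactly $j$ times as a coordinate, for all $j$. Since $\sum_jjm_j=n$ and the roots are distinct, this is an $S_n$-orbit of type $\lambda$, and $I(O_p)\in\mathcal H_{M^\lambda}(\mathbb C)$. Let $x\in O_p$ with $\Delta(x)\ne0$. Then the coordinates in each $C_j$ are distinct. By the uniqueness in Lemma 1(b), applied to $x$ as a word in the $m$ roots, the coordinates in $C_j$ are exactly the roots of multiplicity at least $j$. So $\prod_{i\in C_j}(t-x_i)=q_jq_{j+1}\cdots q_l=f_j$, and $g(x)=\chi_p(g)$ for all $g\in R$. Consequently: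

- (i) $g\Delta-\chi_p(g)\Delta$ vanishes on $O_p$ for all $g\in R$: at points with $\Delta(x)=0$ trivially, at the others because $g(x)=\chi_p(g)$. So the character of $I(O_p)$ is $\chi_p$.
- (ii) By (6) and Proposition 8 with $B=\mathbb C$, every $f\in I(O_p)$ satisfies $\chi_pD(w(fg))=0$ for all $w\in S_n$, $g\in P$; and $I(O_p)=\ker\Psi_{\chi_p}$.

**Step 2: the $u_i$ are independent modulo $J$.** If $\sum_ic_iu_i\in J$ with $c_i\in S$, take $w=w_j$ and $g=g_j$ in the definition of $J$. This gives $\sum_ic_i\,\chi D(w_j(u_ig_j))=0$ for all $j$, and the matrix is invertible over $S$ by Lemma 7. So all $c_i=0$.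

**Step 3: the $u_i$ span modulo $J$.** *The point is that the $N$ conditions $\Psi_\chi=0$ imply all the conditions defining $J$; on $U$ this is (ii), and density does the rest.* Let $f\in P_S$. Since the $\Psi_\chi(u_i)$ form a basis of $S^N$, there are $c_i\in S$ such that $f'=f-\sum_ic_iu_i$ has $\Psi_\chi(f')=0$. For $p\in U$ this gives $f'_p\in\ker\Psi_{\chi_p}=I(O_p)$. So by (ii), for all $w\in S_n$ and $g\in P_S$, the element $\chi D(w(f'g))\in S$ vanishes at $p$. It vanishes on a dense set of closed points and $S$ is reduced, so it is $0$. Thus $f'\in J$.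

**Step 4: the representation on the fibres.** *We check that $P_S/J$ is locally $M^\lambda\otimes S$.* For $p\in U$, the image of $J$ in $P$ lies in $\ker\Psi_{\chi_p}=I(O_p)$. By Steps 2 and 3 this image has colength $N$, and so does $I(O_p)$; hence they are equal, and the fibre of $P_S/J$ at $p$ is $P/I(O_p)\cong M^\lambda$. For each irreducible representation $S^\mu$ of $S_n$, the $S$-module $\operatorname{Hom}_{S_n}(S^\mu,P_S/J)$ is a direct summand of $\operatorname{Hom}_{\mathbb C}(S^\mu,P_S/J)$. So it is finitely generated projective, and its formation commutes with base change. Its rank is constant because $X$ is connected, and at points of $U$ the rank is the multiplicity of $S^\mu$ in $M^\lambda$. Since $P_S/J\cong\bigoplus_\mu S^\mu\otimes\operatorname{Hom}_{S_n}(S^\mu,P_S/J)$, it is locally isomorphic to $M^\lambda\otimes S$. So $J\in\mathcal H_{M^\lambda}(S)$.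

**Step 5: the character of $J$.** By functoriality (Proposition 4) and (i), the character $R\to S$ of $J$ agrees with $\chi$ at every $p\in U$. As $U$ is dense and $S$ is reduced, it is $\chi$. $\square$

**Proof of Theorem 3.** A point of $X(B)$ is a ring map $\phi:S\to B$, with character $\phi\circ\chi$. The base change of $J$ along $\phi$ is an element of $\mathcal H_{M^\lambda}(B)$ with this character. So $\pi$ is surjective on $B$-points, and by Proposition 8 it is injective, for every $B$ and functorially in $B$. Hence $\pi:\mathcal H_{M^\lambda}\to X\cong\mathbb C^m$ is an isomorphism of schemes. $\blacksquare$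

## 10. The universal family, all the ideals, the normalization, other fields

The same tools give more.

**Theorem 10.**

1. The universal ideal over $X=\{(q_j)_j:q_j\text{ monic of degree }m_j\}$ is $J$. The monomials $u_1,\dots,u_N$ form a basis of $P/I$ for every point $I$ of $\mathcal H_{M^\lambda}$, and a basis of $P_B/I$ for every family. The universal family is reduced.
2. The only homogeneous $S_n$-stable ideal $I$ with $P/I\cong M^\lambda$ is $I_\lambda$, the annihilator under differentiation of all Specht polynomials of shape $\lambda$. Moreover $\dim V_\lambda=N$ exactly. In general, the $S_n$-stable ideals $I$ with $P/I\cong M^\lambda$ correspond bijectively to finite sets $\{(b_1,\nu^1),\dots,(b_s,\nu^s)\}$, where the $b_i\in\mathbb C$ are distinct, the $\nu^i\vdash k_i\ge1$ are partitions, and the multiset union of the parts of all $\nu^i$ is $\lambda$. The subscheme is the $S_n$-orbit of $\prod_i\bigl((b_i,\dots,b_i)+Z_{\nu^i}\bigr)$, where $Z_\nu=\operatorname{Spec}\mathbb C[x_1,\dots,x_k]/I_\nu$ for $\nu\vdash k$. It corresponds to $q_j=\prod_i(t-b_i)^{m_j(\nu^i)}$, where $m_j(\nu)$ is the number of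 parts of $\nu$ equal to $j$.
3. The Hilbert–Chow map $\mathcal H_{M^\lambda}\to\mathbb C^n/S_n$, $(q_j)\mapsto\prod_jq_j^{\,j}$, is the normalization of the closure of the locus of monic polynomials with root multiplicities $\lambda$.
4. Theorem 3 holds over any field $k$ of characteristic $0$: $\mathcal H_{M^\lambda}\cong\mathbb A^m_k$.

As an example of part 2, the two subschemes for $(3,2,1)$ in Section 4 are $\{(1,(3)),(0,(2,1))\}$ and $\{(0,(3)),(1,(2,1))\}$. They have $(q_3,q_2,q_1)=(t-1,t,t)$ and $(t,t-1,t-1)$. Both have $\prod_jq_j^{\,j}=t^3(t-1)^3$.

**Proof of part 1.** The first sentence is Proposition 9 together with Theorem 3, the second is Proposition 8. For reducedness, consider the trace form of the free $S$-algebra $P_S/J$ and its discriminant $\delta\in S$ in the basis $(u_i)$. At $p\in U$ the fibre is $P/I(O_p)\cong\mathbb C^N$, which is reduced, so $\delta(p)\ne0$. Thus $\delta\ne0$, and the generic fibre $(P_S/J)\otimes\operatorname{Frac}S$ is étale over $\operatorname{Frac}S$, hence reduced. Since $P_S/J$ is free over the domain $S$, it embeds in its generic fibre, so it is reduced. $\square$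

**Proof of part 2, homogeneous ideals.** **Step 1: uniqueness.** Let $I$ be homogeneous. The line $L=\mathbb C\overline\Delta$ is concentrated in degree $d$. So elements $g\in R$ of positive degree kill it, and $\chi(g)=g(0)$ for all $g\in R$. By Proposition 8 there is at most one such $I$.

**Step 2: existence.** Let $I$ be the fibre of $J$ over the point $q_j=t^{m_j}$. There $f_j=t^{\lambda'_j}$, so its character is $\chi(g)=g(0)$. For $c\in\mathbb C^*$ let $\sigma_c$ be the automorphism $x_i\mapsto cx_i$ of $P$; it commutes with $S_n$. Applying $\sigma_c$ to $g\Delta-\chi(g)\Delta\in I$ and using $\sigma_c\Delta=c^d\Delta$, we see that $\sigma_c(I)$ has character $\chi\circ\sigma_c^{-1}=\chi$. By injectivity $\sigma_c(I)=I$ for all $c$. Hence $I$ contains the homogeneous components of its elements, by a Vandermonde argument, and is homogeneous.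

**Step 3: identification with $I_\lambda$.** *We compare $I$ with the orthogonal complement of $V_\lambda$.* Let $f\in I$. By (6) and (9), $0=D(w(fg))(0)=\kappa^{-1}\langle f,g(\partial)w^{-1}\Delta\rangle$ for all $w$ and $g$, so $I\subseteq V_\lambda^\perp=\{f:\langle f,v\rangle=0\ \forall v\in V_\lambda\}$. The right-hand side has colength $\dim V_\lambda\ge N$ (Lemma 6), and $I$ has colength $N$. So $\dim V_\lambda=N$ and $I=V_\lambda^\perp$. Finally $f\in V_\lambda^\perp$ means that for every filling $T$ and every $g$,
$$0=\langle f,g(\partial)\Delta_T\rangle=\langle g,f(\partial)\Delta_T\rangle ,$$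
both sides being $(f(\partial)g(\partial)\Delta_T)(0)$. By non-degeneracy this means $f(\partial)\Delta_T=0$ for all $T$. So $I=I_\lambda$, and in particular $P/I_\lambda\cong M^\lambda$. $\square$

**Proof of part 2, all ideals.** **Step 1: the described schemes are points of $\mathcal H_{M^\lambda}$.** Let $\{(b_i,\nu^i)\}$ be given. The described subscheme is the union, over all decompositions of the index set into blocks of sizes $k_1,\dots,k_s$, of products of translates of the $Z_{\nu^i}$. Each $Z_{\nu^i}$ is supported at the origin, since $I_{\nu^i}$ is homogeneous of finite colength. So different decompositions have different support points, because the $b_i$ are distinct, and the union is disjoint. By the homogeneous case applied to each $\nu^i$, its coordinate ring is $\mathrm{Ind}_{\prod S_{k_i}}^{S_n}\bigotimes_iM^{\nu^i}\cong M^\lambda$, by transitivity of induction. Let $I$ be its ideal, with character $\chi$.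

**Step 2: the character is evaluation at a support point.** Since $\overline\Delta\ne0$ in $P/I$, which is the product of its local rings, there is a support point $b'$ such that the image of $\Delta$ in the local ring at $b'$ is non-zero. For $g\in R$, the element $g-g(b')$ is nilpotent in this local ring, and it multiplies the image of $\Delta$ by the scalar $\chi(g)-g(b')$. So $\chi(g)=g(b')$.

**Step 3: counting coordinates in columns.** *We must find how often $b_i$ occurs among the coordinates of $b'$ in $C_j$.* Let $K_i$ be the set of indices at which $b'$ has coordinate $b_i$, and $c^i_j=|C_j\cap K_i|$. Up to translation, the local ring at $b'$ is $\bigotimes_i\mathbb C[x_a:a\in K_i]/I_{\nu^i}$. The factors $x_a-x_{a'}$ of $\Delta$ with $a,a'$ in different blocks $K_i$ are units there, so $\Delta$ is a unit times $\prod_i\prod_j\Delta(C_j\cap K_i)$, and these factors are translation-invariant. Hence for each $i$ the element $\prod_j\Delta(C_j\cap K_i)$ is non-zero in a ring isomorphic to $M^{\nu^i}$ as an $S_{K_i}$-module. It is antisymmetric under $\prod_jS_{C_j\cap K_i}$. By Lemma 1(a) for the partition $\nu^i$,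
$$c^i_1+\dots+c^i_j\le(\nu^i)'_1+\dots+(\nu^i)'_j\qquad\text{for all }j .$$
Sum over $i$. On the left we get $|C_1|+\dots+|C_j|=\lambda'_1+\dots+\lambda'_j$. On the right we get the same, since $\sum_i(\nu^i)'_j$ counts all parts of all $\nu^i$ that are at least $j$, and these are the parts of $\lambda$ that are at least $j$. So equality holds for all $i,j$, and $c^i_j=(\nu^i)'_j$. By Step 2, $f_j=\prod_{a\in C_j}(t-b'_a)=\prod_i(t-b_i)^{(\nu^i)'_j}$, and so $q_j=f_j/f_{j+1}=\prod_i(t-b_i)^{m_j(\nu^i)}$.

**Step 4: nothing is missed.** Given $(q_j)\in X(\mathbb C)$, the $b_i$ must be the distinct roots of $q_1\cdots q_l$, and $m_j(\nu^i)$ must be the multiplicity of $b_i$ in $q_j$. Conversely, these choices give partitions whose parts together form $\lambda$. So $\{(b_i,\nu^i)\}\mapsto(q_j)$ is a bijection onto $X(\mathbb C)$. As $\pi$ is bijective on closed points, the schemes described are all of them. $\square$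

**Proof of part 3.** **Step 1: the formula.** For a family, $A^{S_n}$ is a $B$-algebra that is locally free of rank $1$, so $A^{S_n}=B$. The Hilbert–Chow map is given by $\theta:P^{S_n}\to A^{S_n}=B$. For $g\in P^{S_n}\subseteq R$ we have $g=\theta(g)$ in $A$, so $g\overline\Delta=\theta(g)\overline\Delta$ and $\theta(g)=\chi(g)$. Since $\prod_jF_j=\prod_{i=1}^n(t-x_i)$, this polynomial is sent to $\prod_jf_j=\prod_jq_j^{\,j}$, by (2).

**Step 2: finiteness.** Let $S_0\subseteq S$ be the image of $P^{S_n}$, generated by the coefficients of $\prod_jq_j^{\,j}$. Embed $S$ in $\mathbb C[a_1,\dots,a_m]$ by letting the $a_i$ be the roots of the $q_j$. Each $a_i$ is a root of the monic polynomial $\prod_jq_j^{\,j}\in S_0[t]$, so $\mathbb C[a_1,\dots,a_m]$ is finite over $S_0$. Since $S_0$ is noetherian, the submodule $S$ is finite over $S_0$ as well. Put $Y=\operatorname{Spec}S_0$, an integral closed subscheme of $\mathbb C^n/S_n$. The map $X\to Y$ is finite and dominant, hence surjective, so $Y$ is the image of $X$ and the closure of the image of the dense set $U$. The image of $U$ is the locus of monic polynomials with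 root multiplicities $\lambda$.

**Step 3: birationality.** Let $p\in U$ and let $p'=(q'_j)\in X$ have the same image. The common polynomial has $m$ distinct roots. They are the roots of $f'_1=q'_1\cdots q'_l$, which has degree $m$, so $f'_1$ is squarefree and $p'\in U$. Then both $q_j$ and $q'_j$ are the product of the $t-a$ over the roots $a$ of multiplicity exactly $j$; so $p=p'$. Hence the image of $U$ is disjoint from the closed image of $X\setminus U$, so it is open in $Y$, and the fibres over it are single points. In characteristic $0$ the number of points in a general fibre of a finite dominant map of irreducible varieties is the degree of the function field extension. So $X\to Y$ is birational. As $X$ is normal and $X\to Y$ is finite and birational, it is the normalization of $Y$. $\square$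

**Proof of part 4.** Replace $\mathbb C$ by $k$ throughout and check where $\mathbb C$ was used. Averaging over groups, the orbit count of Lemma 1, Lemma 2, the factors $(q-1)!$ in (5) and $(r-1)!/(i-1)!$ in Lemma 6, and the non-degeneracy of the pairing need only characteristic $0$. In Lemma 7, $\Delta$ has rational coefficients, so $\langle\Delta,\Delta\rangle$ is a positive rational number and is non-zero in $k$. In Step 4 of Proposition 9 the isotypic decomposition holds over $k$, because the representations of $S_n$ are split over $\mathbb Q$.

Only the set $U$ has to be redefined: let it consist of the $k$-points $(q_j)$ of $X$ for which all $q_j$ split over $k$ and $f_1$ is squarefree. The orbits $O_p$ then consist of $k$-points, and Step 1 of Proposition 9 is unchanged. What the later steps use is that an element $s\in S$ vanishing on $U$ is zero, and that $U$ is not empty. Embed $S$ in $k[a_1,\dots,a_m]$ by the roots, corresponding to the finite surjective map $\mathbb A^m\to X$, $(a_i)\mapsto(q_j)$. The set $U$ is the image of the points of $k^m$ with pairwise distinct coordinates, and there are such points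 since $k$ is infinite. If $s$ vanishes on $U$, then $s\cdot\prod_{i<i'}(a_i-a_{i'})$ vanishes on all of $k^m$. As $k$ is infinite, this product is the zero polynomial, and so $s=0$. The rest of the proof applies verbatim. $\blacksquare$
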